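\title{A $(2,\aleph_0)$-selective ultrafilter on finite blocks exists in ZFC}

\begin{abstract}
An ultrafilter $\mathcal U$ on $[\omega]^2$ is $(2,\aleph_0)$-selective if, for every $k\ge 2$, the sets of $k$-cliques of the members of $\mathcal U$ generate an ultrafilter on $[\omega]^k$. We answer in the negative the question whether it is consistent that no such ultrafilter contains a disjoint union of finite complete graphs. ZFC proves that there is a $(2,\aleph_0)$-selective ultrafilter generated by such unions, and that it can be taken Rudin--Keisler above any given nonprincipal ultrafilter on $\omega$. The same holds on $[\omega]^d$ for every $d\ge2$. The proof combines the finite Ramsey theorem, a counting lemma of coupon-collector type, and the fact that a nonincreasing sequence of cardinals stabilizes.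
\end{abstract}

\section{The question and the results}

For a set $S$ and $k<\omega$, let $[S]^k$ be the set of $k$-element subsets of $S$. Ultrafilters on $\omega$ and on $[\omega]^d$ are always nonprincipal. For $1\le d\le k<\omega$ and $A\subseteq[\omega]^d$ put
\[
\lambda^d_k(A)=\{u\in[\omega]^k:[u]^d\subseteq A\}.
\]
If $d=2$, then $A$ is a graph on $\omega$ and $\lambda^2_k(A)$ is the set of its $k$-cliques.

\begin{definition}\label{def:sel}
An ultrafilter $\mathcal U$ on $[\omega]^d$ is \emph{$(d,k)$-selective} if the family $\{\lambda^d_k(A):A\in\mathcal U\}$ generates an ultrafilter on $[\omega]^k$. It is \emph{$(d,\aleph_0)$-selective} if it is $(d,k)$-selective for every $k$ with $d\le k<\omega$.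
\end{definition}

Since $\lambda^d_k(A)\cap\lambda^d_k(A')=\lambda^d_k(A\cap A')$, the family in the definition is closed under finite intersections, and the filter it generates consists of the supersets of its members. So $\mathcal U$ is $(d,k)$-selective if and only if
\begin{itemize}
\item[(S1)] $\lambda^d_k(A)\ne\emptyset$ for every $A\in\mathcal U$, and
\item[(S2)] for every $P:[\omega]^k\to2$ there is $A\in\mathcal U$ such that $P$ is constant on $\lambda^d_k(A)$.
\end{itemize}
The generated ultrafilter is then nonprincipal as well: if $u\in[\omega]^k$ and $e\in[u]^d$, then $u\notin\lambda^d_k([\omega]^d\setminus\{e\})$.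

Every ultrafilter on $[\omega]^d$ is $(d,d)$-selective, because $\lambda^d_d(A)=A$. For $k>d$ the definition asks that $\mathcal U$, which measures only sets of $d$-element sets, decide every coloring of $k$-element sets: for $d=2$, after discarding a $\mathcal U$-small set of edges, cliques of size $k$ remain and they all have the same color.

The case $d=1$ is familiar. An ultrafilter $\mathcal V$ on $\omega$ is \emph{Ramsey} (or \emph{selective}) if for all $k\ge1$ and $P:[\omega]^k\to2$ there is $A\in\mathcal V$ with $P$ constant on $[A]^k$. As $\lambda^1_k(A)=[A]^k$, the $(1,\aleph_0)$-selective ultrafilters are exactly the Ramsey ultrafilters, and it is consistent that there are none \cite{Kunen}.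

For $d=2$ the members of a $(2,\aleph_0)$-selective ultrafilter contain arbitrarily large finite cliques by (S1). There are two extreme ways in which this can happen. The first is that every member contains an infinite clique.

\begin{example}\label{ex:ramsey}
Let $\mathcal V$ be a Ramsey ultrafilter and let $\mathcal U$ be the filter generated by the sets $[A]^2$, $A\in\mathcal V$. The Ramsey property for $k=2$ says that $\mathcal U$ is an ultrafilter, and it is nonprincipal since $\mathcal V$ contains the cofinite sets. Since $\lambda^2_k([A]^2)=[A]^k$, conditions (S1) and (S2) hold for all $k\ge2$, so $\mathcal U$ is $(2,\aleph_0)$-selective.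
\end{example}

The second is that some member is a disjoint union of finite cliques. Call a subset of $[\omega]^d$ a \emph{block set} if it has the form $\bigcup_{x\in\mathcal X}[x]^d$ with $\mathcal X$ a family of pairwise disjoint finite subsets of $\omega$. Let $\mathcal J$ be the ideal on $[\omega]^2$ generated by the block sets, and for an ultrafilter $\mathcal U$ on $[\omega]^2$ let $\mathcal U^*=\{A:[\omega]^2\setminus A\in\mathcal U\}$ be its dual ideal. Since $\mathcal U^*$ is an ideal and consists of the sets not in $\mathcal U$, the inclusion $\mathcal J\subseteq\mathcal U^*$ holds exactly when $\mathcal U$ contains no block set. The ultrafilter of Example~\ref{ex:ramsey} satisfies $\mathcal J\subseteq\mathcal U^*$, because a block set has no infinite clique. On the other side, it is known to be consistent that some $(2,\aleph_0)$-selective ultrafilter contains a block set. The following question comes from Raghavan and Stepr\=ans \cite{RS}.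

\medskip
\noindent\textbf{Question.} \emph{Is it consistent that $\mathcal J\subseteq\mathcal U^*$ for every $(2,\aleph_0)$-selective ultrafilter $\mathcal U$ on $[\omega]^2$? In other words, is it consistent that no $(2,\aleph_0)$-selective ultrafilter contains a block set?}
\medskip

One would guess yes. The definition for $d=2$ looks at least as demanding as the one for $d=1$, where nonexistence is consistent, and the direct construction of an ultrafilter of the second kind (Section~\ref{sec:obstacle}) depends on having only countably many earlier stages to respect. The answer is no.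

\begin{theorem}[ZFC]\label{thm:A}
There are an infinite family $\mathcal X$ of pairwise disjoint finite subsets of $\omega$ and a $(2,\aleph_0)$-selective nonprincipal ultrafilter $\mathcal U$ on $[\omega]^2$ with $\bigcup_{x\in\mathcal X}[x]^2\in\mathcal U$.
\end{theorem}

Thus ZFC refutes the statement in the Question, and in particular proves that $(2,\aleph_0)$-selective ultrafilters exist. To state the stronger result, recall two notions. A \emph{base} of a filter is a family of members of the filter such that every member contains one of them. If $\mathcal U$ is an ultrafilter on $I$ and $f:I\to J$, then $f(\mathcal U)=\{B\subseteq J:f^{-1}(B)\in\mathcal U\}$ is an ultrafilter on $J$; one writes $\mathcal V\le_{\mathrm{RK}}\mathcal U$ (the Rudin--Keisler order) if $\mathcal V=f(\mathcal U)$ for some $f$, and calls $\mathcal U,\mathcal V$ \emph{RK-equivalent} if each is below the other.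

\begin{theorem}[ZFC]\label{thm:B}
Let $d\ge2$ and let $Q$ be any nonprincipal ultrafilter on $\omega$. There is a $(d,\aleph_0)$-selective nonprincipal ultrafilter $\mathcal U$ on $[\omega]^d$ which has a base of block sets and satisfies $Q\le_{\mathrm{RK}}\mathcal U$. Consequently there are $2^{\mathfrak c}$ pairwise non-RK-equivalent $(d,\aleph_0)$-selective nonprincipal ultrafilters on $[\omega]^d$ with a base of block sets.
\end{theorem}

Theorem~\ref{thm:A} follows from the case $d=2$: a block set $\bigcup_{x\in\mathcal X}[x]^2$ in a nonprincipal ultrafilter is infinite, so $\mathcal X$ is infinite. The restriction $d\ge2$ is sharp, since consistently there are no $(1,\aleph_0)$-selective ultrafilters.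

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:B} to a statement about homogeneous subsets of finite blocks, Proposition~\ref{prop:main}. Section~\ref{sec:obstacle} explains why the direct recursion for that statement breaks down, Sections~\ref{sec:codes} and~\ref{sec:slaloms} supply the two tools that repair it, and Section~\ref{sec:proof} carries out the construction.

\section{Reduction to homogeneous sets inside blocks}\label{sec:reduction}

The difference between $d=1$ and $d\ge2$ is the following observation, which is the only place where $d\ge2$ is used.

\begin{lemma}\label{lem:cliques}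
Let $2\le d\le k$ and let $\mathcal Y$ be a family of pairwise disjoint sets. Then $\lambda^d_k\bigl(\bigcup_{y\in\mathcal Y}[y]^d\bigr)=\bigcup_{y\in\mathcal Y}[y]^k$.
\end{lemma}

\begin{proof}
If $u\in[y]^k$, then $[u]^d\subseteq[y]^d$. Conversely, let $u$ belong to the left side. As $2\le d\le k$, any two points of $u$ lie in a common $d$-element subset of $u$, hence in a common member of $\mathcal Y$. Fix a point $p\in u$ and the unique $y\in\mathcal Y$ containing it; then every other point of $u$ lies in $y$.
\end{proof}

So an ultrafilter with a base of block sets has to decide only the colors of sets inside single blocks, where the finite Ramsey theorem is available; nothing is required across blocks. For $d=1$ the lemma fails, since $\lambda^1_k(A)=[A]^k$ contains sets that meet $k$ different blocks.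

Fix a nonprincipal ultrafilter $Q$ on $\omega$ for the rest of the paper. A property holds \emph{for $Q$-most $n$} if the set of $n$ for which it holds belongs to $Q$. Finitely many such statements hold simultaneously for $Q$-most $n$, and finitely many values of $n$ can be ignored.

\begin{proposition}\label{prop:main}
There are a countable set $T$, a finite-to-one map $\pi:T\to\omega$, pairwise disjoint nonempty finite sets $x_\tau$ $(\tau\in T)$ with union $W$, a cardinal $\kappa$, and sets $Y^\xi_\tau\subseteq x_\tau$ $(\xi<\kappa,\ \tau\in T)$ with the following properties, where $Y^F_\tau=\bigcap_{\xi\in F}Y^\xi_\tau$ for finite $F\subseteq\kappa$ and $Y^\emptyset_\tau=x_\tau$.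
\begin{itemize}
\item[(a)] For every finite $F\subseteq\kappa$ and every $m\in\omega$: for $Q$-most $n$ there is $\tau\in\pi^{-1}(n)$ with $|Y^F_\tau|\ge m$.
\item[(b)] For every $k\ge2$ and $P:[W]^k\to2$ there are $\xi<\kappa$ and $L\in Q$ such that $P$ is constant on $[Y^\xi_\tau]^k$ for every $\tau$ with $\pi(\tau)\in L$ (vacuously if this set is empty).
\end{itemize}
\end{proposition}

We call $x_\tau$ a \emph{block} and $\pi(\tau)$ its \emph{level}. Each $\xi$ thins out all blocks at once. Condition (b) says that every coloring is handled by some $\xi$ on $Q$-most levels, with a color that may vary from block to block. Condition (a) says that finitely many thinnings leave large sets, though possibly in only one block of a level.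

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:main}]
By (a) with $F=\emptyset$ there are blocks on infinitely many levels, so $W$ is countably infinite, and we identify it with $\omega$.

\emph{An ultrafilter on the set of blocks.} We need a way to choose blocks in which the intersections are large, and to choose between the two colors. For finite $F\subseteq\kappa$, $m\in\omega$ and $L\in Q$ let
\[
H(F,m,L)=\{\tau\in T:\pi(\tau)\in L,\ |Y^F_\tau|\ge m\}.
\]
These sets are nonempty by (a), and $H(F,m,L)\cap H(F',m',L')$ contains $H(F\cup F',\max(m,m'),L\cap L')$. So some ultrafilter $q$ on $T$ contains all of them. In particular $\pi^{-1}(L)=H(\emptyset,0,L)\in q$ for $L\in Q$. Taking $L=\omega\setminus\{\pi(\tau)\}$ shows $T\setminus\{\tau\}\in q$ for every $\tau$.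

\emph{The filter $\mathcal U$.} For finite $F\subseteq\kappa$ and $H\in q$ let $B(F,H)=\bigcup_{\tau\in H}[Y^F_\tau]^d$, a block set. A $d$-element set lies in at most one block, so $B(F,H)\cap B(F',H')=B(F\cup F',H\cap H')$. Let $\mathcal U$ consist of all subsets of $[W]^d$ that contain some $B(F,H)$. By Lemma~\ref{lem:cliques},
\begin{equation}\label{eq:cliques}
\lambda^d_k(B(F,H))=\bigcup_{\tau\in H}[Y^F_\tau]^k\qquad(k\ge d).
\end{equation}

\emph{Condition (S1).} Given $F$, $H$ and $k\ge d$, pick $\tau\in H\cap H(F,k,\omega)$. Then $[Y^F_\tau]^k\neq\emptyset$, so $\lambda^d_k(B(F,H))\ne\emptyset$, and $\lambda^d_k$ is monotone. For $k=d$ this says that $\mathcal U$ is a proper filter, with the sets $B(F,H)$ as a base.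

\emph{Condition (S2).} Let $k\ge d$ and $P:[W]^k\to2$, and take $\xi,L$ from (b). For $\tau\in H(\{\xi\},k,L)$ let $c(\tau)$ be the constant value of $P$ on the nonempty set $[Y^\xi_\tau]^k$. As $q$ is an ultrafilter, there is $\varepsilon\in2$ with $H=\{\tau\in H(\{\xi\},k,L):c(\tau)=\varepsilon\}\in q$. By \eqref{eq:cliques}, $P$ has the constant value $\varepsilon$ on $\lambda^d_k(B(\{\xi\},H))$.

For $k=d$, (S2) says that $\mathcal U$ is an ultrafilter. It is nonprincipal: the set $B(\emptyset,T)$ is in $\mathcal U$, and each $e\in[x_\tau]^d$ lies outside $B(\emptyset,T\setminus\{\tau\})\in\mathcal U$. Hence $\mathcal U$ is $(d,\aleph_0)$-selective.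

\emph{The projection to $Q$.} Let $f(e)=\pi(\tau)$ for $e\in[x_\tau]^d$, and $f(e)=0$ for $e$ not contained in a block. For $L\in Q$ we have $f^{-1}(L)\supseteq B(\emptyset,\pi^{-1}(L))\in\mathcal U$. So $Q\subseteq f(\mathcal U)$, and two ultrafilters of which one contains the other are equal.

\emph{The number of classes.} For each nonprincipal $Q$ on $\omega$ choose $\mathcal U_Q$ as above. An ultrafilter on $[\omega]^d$ has at most $\mathfrak c$ RK-predecessors on $\omega$, since there are $\mathfrak c$ functions $[\omega]^d\to\omega$, and RK-equivalent ultrafilters have the same predecessors. So an RK-class contains $\mathcal U_Q$ for at most $\mathfrak c$ many $Q$. By Posp\'{\i}\v{s}il's theorem there are $2^{\mathfrak c}$ nonprincipal ultrafilters on $\omega$. If the $\mathcal U_Q$ fall into $\mu$ classes, then $\mu\le2^{\mathfrak c}\le\mu\cdot\mathfrak c$, and since $2^{\mathfrak c}>\mathfrak c$ this gives $\mu=2^{\mathfrak c}$.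
\end{proof}

\section{The direct recursion and where it stops}\label{sec:obstacle}

We use the finite Ramsey theorem: for all $k,c\ge1$ and $M\ge0$ there is $N\ge M$ such that every coloring of $[Y]^k$ with $c$ colors, where $|Y|=N$, is constant on $[Y']^k$ for some $Y'\in[Y]^M$.

The first attempt at Proposition~\ref{prop:main} takes one block $x_n$ on each level $n$, with $|x_n|>n$, lists all colorings as $P_\xi:[W]^{k_\xi}\to2$, $\xi<\mathfrak c$, and chooses $Y^\xi=(Y^\xi_n)_{n\in\omega}$ recursively, homogeneous for $P_\xi$ in every block and preserving (a). If $\xi$ is countable, this can be done. Write $\xi$ as an increasing union of finite sets $F_p$, $p\in\omega$, with $F_0=\emptyset$, and let $R(p)$ be the least Ramsey number for $k=k_\xi$, $c=2$, $M=p$, so that $R(0)=0$. Let $p(n)$ be the largest $p\le n$ with $|Y^{F_p}_n|\ge R(p)$, and let $Y^\xi_n\subseteq Y^{F_{p(n)}}_n$ be homogeneous of size $p(n)$. For each $p$, condition (a) for $F_p$ gives $p(n)\ge p$ for $Q$-most $n$, and for these $n$ we have $|Y_n^{F\cup\{\xi\}}|\ge p$ whenever $F\subseteq F_p$. So under the Continuum Hypothesis the recursion runs to the end, and Proposition~\ref{prop:main}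 holds with one block on each level.

At an uncountable stage $\xi$ the finite sets $F\subseteq\xi$ cannot be arranged in a chain, and each of them places a demand on $Y^\xi$. A standard way to meet uncountably many demands is to arrange that each demand excludes only a small set of choices on each level, and to keep the number of demands below the least number $\kappa$ of such small sets needed to cover everything. This meets two obstacles.

\emph{The demands are not small.} Suppose $Y^F_n$ and $Y^{F'}_n$ are disjoint, and $P_\xi$ gives color $0$ to pairs inside either set and color $1$ to pairs with one point in each. A homogeneous set with two points in $Y^F_n$ has color $0$, so it misses $Y^{F'}_n$. The choices acceptable to $F$ and those acceptable to $F'$ are then disjoint families, and they cannot both be nearly everything. The remedy is to put many blocks on each level, so that $F$ and $F'$ can be served in different blocks, which is all that (a) asks. A choice on level $n$ is then a choice of a subset in every block. We restrict these choices to a finite set $D_n$ of \emph{codes}, designed so that each demand excludes fewer than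 $t_n$ codes, where $t_n$ does not depend on $|D_n|$. This is Section~\ref{sec:codes}.

\emph{The recursion is too long.} It must end after $\kappa$ steps, and $\kappa$ may be smaller than the number $\mathfrak c$ of colorings. So stage $\xi$ will handle, on level $n$, a set of up to $s_n$ colorings of that level, and we need $\kappa$ such sequences of small sets to capture every coloring on $Q$-most levels. The same $\kappa$ must therefore be large enough to capture all colorings and so small that fewer than $\kappa$ demands cannot exclude all codes. Section~\ref{sec:slaloms} finds such a cardinal.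

\section{Codes}\label{sec:codes}

Let $V$ be the finite set of objects to be chosen in a block, and let $D$ be a finite set of codes. Index the blocks of the level by \emph{all} functions $a:D\to V$, and let the code $z$ choose $a(z)$ in the block with index $a$. Any $t$ codes then behave as $t$ independent uniform samples from $V$, and in most blocks they exhaust $V$.

\begin{example}\label{ex:toy}
Let every block be a copy of $\{0,1,2\}$ and let $V$ be the set of its three pairs. An adversary who knows $a$ colors the three points of block $a$ with two colors. The code $z$ is \emph{good in block $a$} if the pair $a(z)$ is monochromatic. Any single code can be spoiled in all blocks, by giving the two points of $a(z)$ different colors. But one of the three pairs is always monochromatic, so if $a(w_1),\dots,a(w_5)$ include all three pairs, then one of the five distinct codes $w_1,\dots,w_5$ is good in block $a$. A given pair is missing from $a(w_1),\dots,a(w_5)$ for a fraction $(2/3)^5$ of all $a$, so some pair is missing for a fraction at most $3(2/3)^5=32/81<1/2$. In more than half of the blocks one of the five codes is good, so one of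 them is good in more than a tenth of the blocks. Hence at most four codes are good in less than a tenth of the blocks, however large $D$ is and however the colorings depend on $a$.
\end{example}

After one such step the code is good only on a tenth of the blocks, and the next step must take place among those. The general statement therefore starts from a set of blocks of density $\delta$.

\begin{lemma}\label{lem:codes}
Let $V\neq\emptyset$ and $D$ be finite sets, $v=|V|$, and let $V^D$ be the set of all functions $D\to V$. Let $t\ge1$ be an integer and $\delta>0$ with $v(1-1/v)^t\le\delta/2$. Let $\mathcal A\subseteq V^D$ with $|\mathcal A|\ge\delta\,|V^D|$, and for $a\in\mathcal A$ let $\Gamma(a)\subseteq V$ be nonempty. Then the set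
\[
E=\Bigl\{z\in D:\ |\{a\in\mathcal A:a(z)\in\Gamma(a)\}|<\frac{\delta}{2t}\,|V^D|\Bigr\}
\]
has fewer than $t$ elements.
\end{lemma}

\begin{proof}
Suppose $w_1,\dots,w_t\in E$ are distinct. Call $a\in V^D$ \emph{full} if $\{a(w_1),\dots,a(w_t)\}=V$. For fixed $y\in V$, the number of $a$ with $a(w_\sigma)\ne y$ for all $\sigma$ is $(v-1)^tv^{|D|-t}=(1-1/v)^t|V^D|$. Summing over $y$, at most $v(1-1/v)^t|V^D|\le\frac\delta2|V^D|$ functions are not full, so at least $\frac\delta2|V^D|$ members of $\mathcal A$ are full. If $a\in\mathcal A$ is full, then $a(w_\sigma)\in\Gamma(a)$ for some $\sigma$, because $\Gamma(a)\ne\emptyset$. So one $\sigma\le t$ works for at least $\frac{\delta}{2t}|V^D|$ members of $\mathcal A$, which contradicts $w_\sigma\in E$.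
\end{proof}

Condition (a) needs only one block, but the induction has to carry a density: if $\mathcal A$ consists of one constant function $a$ with value $y$ and $\Gamma(a)=V\setminus\{y\}\neq\emptyset$, then no code has $a(z)\in\Gamma(a)$. Each application of the lemma divides the density by $2t$. On level $n$ we shall allow $n$ nested applications, so $t$ will be chosen to work for all $\delta\ge(2t)^{-n}$.

\section{Slaloms modulo $Q$ and a stabilizing cardinal}\label{sec:slaloms}

A natural number $M$ is identified with the set $\{0,\dots,M-1\}$.

\begin{definition}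
Let $b,h:\omega\to\omega\setminus\{0\}$. A \emph{$(b,h)$-slalom} is a sequence $S=(S_n)_{n\in\omega}$ with $S_n\subseteq b(n)$ and $|S_n|\le h(n)$. It \emph{captures} $z\in\prod_nb(n)$ if $z_n\in S_n$ for $Q$-most $n$. Let $\kappa(b,h)$ be the least size of a family of $(b,h)$-slaloms such that every $z\in\prod_nb(n)$ is captured by some member.
\end{definition}

The family of all sequences of singletons shows that $\kappa(b,h)$ exists. We use the definition in both directions.
\begin{itemize}
\item[(C1)] Some family of $\kappa(b,h)$ slaloms captures every $z$.
\item[(C2)] For every family of fewer than $\kappa(b,h)$ slaloms there is $z$ such that, for each $S$ in the family, $z_n\notin S_n$ for $Q$-most $n$.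
\end{itemize}
Statement (C2) is where $Q$ has to be an ultrafilter: if $z$ is not captured by $S$, then $\{n:z_n\in S_n\}\notin Q$, so the complement is in $Q$. For the filter of cofinite sets, failure of capture would give $z_n\notin S_n$ only infinitely often, and two such infinite sets of levels may be disjoint.

\begin{lemma}\label{lem:slalom}
\begin{itemize}
\item[(i)] If $b'(n)\le b(n)$ and $h'(n)\ge h(n)$ for all but finitely many $n$, then $\kappa(b',h')\le\kappa(b,h)$.
\item[(ii)] If $b(n)>n\,h(n)$ for all but finitely many $n$, then $\kappa(b,h)$ is uncountable.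
\end{itemize}
\end{lemma}

\begin{proof}
Let the hypothesis hold for $n\ge n_0$. (i) For a $(b,h)$-slalom $S$ let $S'_n=S_n\cap b'(n)$ for $n\ge n_0$ and $S'_n=\emptyset$ for $n<n_0$; this is a $(b',h')$-slalom. Given $z'\in\prod_nb'(n)$, let $z\in\prod_nb(n)$ agree with $z'$ from $n_0$ on and be $0$ below. If $S$ captures $z$, then $S'$ captures $z'$. So $S\mapsto S'$ maps a family as in (C1) for $(b,h)$ to one for $(b',h')$.

(ii) Let $S^0,S^1,\dots$ be slaloms, with repetitions allowed. For $n\ge n_0$ the set $\bigcup_{p<n}S^p_n$ has at most $n\,h(n)<b(n)$ elements; choose $z_n\in b(n)$ outside it, and put $z_n=0$ for $n<n_0$. For each $p$ we have $z_n\in S^p_n$ for only finitely many $n$, so $z$ is not captured.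
\end{proof}

Let $G_n$ be the finite set of colorings of level $n$. The plan of Section~\ref{sec:obstacle} uses (C1) for $(|G_n|,s_n)_n$ and (C2) for $(|D_n|,t_n)_n$, so it requires $\kappa(|G_n|,s_n)\le\kappa(|D_n|,t_n)$. The parameters depend on each other as follows: the width $s_n$ determines the block size, the block size determines $t_n$ through Lemma~\ref{lem:codes}, and the block size and $D_n$ determine the number of blocks and hence $G_n$, which is far larger than $D_n$. With $|G_n|\ge|D_n|$ and $s_n\le t_n$, Lemma~\ref{lem:slalom}(i) gives the opposite inequality. We turn this to advantage by chaining infinitely many copies of the situation, so that the pair $(|D_n|,t_n)$ of copy $i$ is the pair $(|G_n|,s_n)$ of copy $i+1$. The cardinals then form a nonincreasing sequence, and for some copy equality holds. The widths are computed upward in $i$ and the bounds downward. The downward recursion has a starting point because level $n$ need only take part in the copies $i<n$.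

\subsection*{Block sizes}
Let $n\ge0$, let $X$ be a finite set and $\mathcal R$ a set of functions $\mathcal P(X)\to2$. A set $Y\subseteq X$ is \emph{$n$-homogeneous for $\mathcal R$} if every $\rho\in\mathcal R$ is constant on $[Y]^k$ for each $k$ with $1\le k\le n$. Subsets of $n$-homogeneous sets are $n$-homogeneous.

\begin{lemma}\label{lem:ramsey}
For all $s\ge1$ and $n,M\ge0$ there is $N\ge M$ such that whenever $Y\subseteq X$ are finite, $|Y|=N$, and $\mathcal R$ is a set of at most $s$ functions $\mathcal P(X)\to2$, some $Y'\in[Y]^M$ is $n$-homogeneous for $\mathcal R$.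
\end{lemma}

\begin{proof}
Let $M_0=M$, let $M_k\ge M_{k-1}$ be a Ramsey number for $k$-element sets, $2^s$ colors and target size $M_{k-1}$, and let $N=M_n$. Color $u\subseteq X$ by the tuple $(\rho(u))_{\rho\in\mathcal R}$, which takes at most $2^s$ values. Starting from $Y_n=Y$, choose for $k=n,\dots,1$ a set $Y_{k-1}\in[Y_k]^{M_{k-1}}$ with the tuple constant on $[Y_{k-1}]^k$. Then $Y'=Y_0$ works.
\end{proof}

Let $N_{s,n}(0)=n$, let $N_{s,n}(j+1)$ be the least $N$ as in Lemma~\ref{lem:ramsey} for $M=N_{s,n}(j)$, and put $X(s,n)=N_{s,n}(n)$. The sequence $N_{s,n}(j)$ is nondecreasing in $j$. A block of size $X(s,n)$ can be thinned $n$ times in succession, each time to a set that is $n$-homogeneous for $s$ new colorings, and $n$ points remain.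

\subsection*{Widths}
Let $h_0(n)=1$. Given $h_i(n)$, put $X_i(n)=X(h_i(n),n)$ and let $h_{i+1}(n)$ be the least $t\ge h_i(n)$ such that
\begin{equation}\label{eq:t}
v\,(1-1/v)^t\le\tfrac12(2t)^{-n},\qquad\text{where }v=2^{X_i(n)}.
\end{equation}
Such $t$ exists because $(2t)^n(1-1/v)^t\to0$ as $t\to\infty$.

\subsection*{Bounds}
For each $n$ define $b_i(n)$ by downward recursion on $i\le n$:
\[
b_n(n)=(n+1)\,h_n(n),\qquad b_i(n)=2^{\,2^{X_i(n)\,(b_{i+1}(n)+1)}}\quad(i<n),
\]
and put $b_i(n)=1$ for $i>n$. The formula counts colorings; see \eqref{eq:G} below. For $i<n$ we have $X_i(n)\ge n\ge1$, so $b_i(n)\ge b_{i+1}(n)$. Hence for $i\le n$,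
\[
b_i(n)\ge b_n(n)=(n+1)\,h_n(n)>n\,h_i(n).
\]

Put $\kappa_i=\kappa(b_i,h_i)$. By Lemma~\ref{lem:slalom}, $\kappa_0\ge\kappa_1\ge\cdots$ and each $\kappa_i$ is uncountable. There is no infinite strictly decreasing sequence of cardinals, so there is $i$ with
\[
\kappa_i=\kappa_{i+1}.
\]
The argument gives no information about which $i$ this is.

\section{Proof of Proposition~\ref{prop:main}}\label{sec:proof}

Fix $i$ with $\kappa_i=\kappa_{i+1}$ and call this uncountable cardinal $\kappa$. Only levels $n>i$ are used. Statements (C1) and (C2) remain true for sequences indexed by $n>i$: extend points by $0$ and slaloms by $\emptyset$ on the levels $n\le i$. For $n>i$ abbreviate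
\[
s_n=h_i(n),\quad t_n=h_{i+1}(n),\quad X_n=X_i(n),\quad D_n=b_{i+1}(n),\quad N_n(j)=N_{s_n,n}(j).
\]

\subsection*{Blocks and colorings}
Let $T_n$ be the set of all functions $a:D_n\to\mathcal P(X_n)$. Put
\[
T=\{(n,a):n>i,\ a\in T_n\},\qquad\pi(n,a)=n,\qquad x_\tau=\{\tau\}\times X_n\ \text{ for }\tau=(n,a).
\]
The blocks are pairwise disjoint, finite, and nonempty since $X_n\ge n\ge1$; the map $\pi$ is finite-to-one. Let $K_n$ be the set of functions $\mathcal P(X_n)\to2$, the colorings of one block, and let $G_n$ be the set of functions $T_n\to K_n$, the colorings of level $n$. Then $|T_n|=2^{X_nD_n}$, $|K_n|=2^{2^{X_n}}$, and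
\begin{equation}\label{eq:G}
|G_n|=|K_n|^{|T_n|}=2^{\,2^{X_n}\cdot2^{X_nD_n}}=b_i(n).
\end{equation}
Transfer a family as in (C1) for $\kappa=\kappa(b_i,h_i)$ along bijections $b_i(n)\to G_n$. This gives sets $C^\xi_n\subseteq G_n$ with $|C^\xi_n|\le s_n$, for $\xi<\kappa$ and $n>i$, such that
\begin{equation}\label{eq:capture}
\text{for every }g\in\prod_{n>i}G_n\text{ there is }\xi<\kappa\text{ with }g_n\in C^\xi_n\text{ for $Q$-most }n.
\end{equation}
For $a\in T_n$ let $C^\xi_n(a)=\{\gamma(a):\gamma\in C^\xi_n\}\subseteq K_n$. These are the at most $s_n$ colorings that stage $\xi$ handles in the block $(n,a)$.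

\subsection*{Choosing the codes}
By recursion on $\xi<\kappa$ we choose $z^\xi\in\prod_{n>i}D_n$. Stage $\xi$ selects the set $a(z^\xi_n)$ in the block $(n,a)$. To make finite intersections large we look for blocks in which the selected sets are nested. Let $F=\{\xi_1<\dots<\xi_j\}$ be a set of stages whose codes are defined, and let $n>i$, $n\ge j$. Let $\mathcal A_n(F)$ be the set of $a\in T_n$ such that
\[
a(z^{\xi_1}_n)\supseteq\dots\supseteq a(z^{\xi_j}_n)
\]
and, for $1\le p\le j$, the set $a(z^{\xi_p}_n)$ has exactly $N_n(n-p)$ elements and is $n$-homogeneous for $C^{\xi_p}_n(a)$. For $a\in\mathcal A_n(F)$ let $y_n(F,a)=a(z^{\xi_j}_n)$ if $j\ge1$ and $y_n(\emptyset,a)=X_n$. In both cases $|y_n(F,a)|=N_n(n-j)$. We shall ensure, for every finite $F\subseteq\kappa$,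
\begin{equation}\label{eq:inv}
|\mathcal A_n(F)|\ge(2t_n)^{-|F|}\,|T_n|\quad\text{for $Q$-most }n.
\end{equation}
For $F=\emptyset$ this holds because $\mathcal A_n(\emptyset)=T_n$. A nonempty $F$ is taken care of at stage $\max F$.

\emph{Stage $\xi$.} Assume that $z^\eta$ is defined for $\eta<\xi$ and that \eqref{eq:inv} holds for all finite $F\subseteq\xi$. We choose $z^\xi$ so that \eqref{eq:inv} holds for $F\cup\{\xi\}$, for all these $F$ at once.

First consider one finite $F\subseteq\xi$, with $j=|F|$. Let $L_F\in Q$ be the set of $n>\max(i,j)$ for which the inequality in \eqref{eq:inv} holds. For $n\in L_F$ and $a\in\mathcal A_n(F)$ let $\Gamma^F_n(a)$ be the family of all $y\subseteq y_n(F,a)$ that have $N_n(n-j-1)$ elements and are $n$-homogeneous for $C^\xi_n(a)$. It is nonempty: $n-j-1\ge0$, the set $y_n(F,a)$ has $N_n(n-j)$ elements, $|C^\xi_n(a)|\le s_n$, and $N_n(n-j)$ is the number given by Lemma~\ref{lem:ramsey} for $M=N_n(n-j-1)$. Apply Lemma~\ref{lem:codes} with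
\[
V=\mathcal P(X_n),\quad D=D_n,\quad t=t_n,\quad\delta=(2t_n)^{-j},\quad\mathcal A=\mathcal A_n(F),\quad\Gamma=\Gamma^F_n.
\]
Its numerical hypothesis holds by \eqref{eq:t}, since $\frac12(2t_n)^{-n}\le\frac12(2t_n)^{-j}$. We find that
\[
E^F_n=\bigl\{z\in D_n:\ |\{a\in\mathcal A_n(F):a(z)\in\Gamma^F_n(a)\}|<(2t_n)^{-j-1}|T_n|\bigr\}
\]
has fewer than $t_n$ elements. Put $E^F_n=\emptyset$ for $n\notin L_F$. Then $E^F=(E^F_n)_{n>i}$ is a $(b_{i+1},h_{i+1})$-slalom, the set of codes that the demand of $F$ excludes.

The ordinal $\xi$ has at most $\max(|\xi|,\aleph_0)$ finite subsets, and this number is below $\kappa$ because $\xi<\kappa$ and $\kappa$ is uncountable. Since also $\kappa=\kappa(b_{i+1},h_{i+1})$, statement (C2) gives $z^\xi\in\prod_{n>i}D_n$ such that for every finite $F\subseteq\xi$ we have $z^\xi_n\notin E^F_n$ for $Q$-most $n$. This is the step that needs $\kappa_i=\kappa_{i+1}$: the recursion has length $\kappa_i$, and the number of demands has to stay below $\kappa_{i+1}$.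

Let $F\subseteq\xi$ be finite, $j=|F|$, and $n\in L_F$. As $\xi$ is the largest element of $F\cup\{\xi\}$, the definitions give
\[
\mathcal A_n(F\cup\{\xi\})=\{a\in\mathcal A_n(F):a(z^\xi_n)\in\Gamma^F_n(a)\}.
\]
If moreover $z^\xi_n\notin E^F_n$, this set has at least $(2t_n)^{-j-1}|T_n|$ elements. Both conditions hold for $Q$-most $n$, so \eqref{eq:inv} holds for $F\cup\{\xi\}$. This completes the recursion.

\subsection*{The sets $Y^\xi_\tau$}
In a block outside the families $\mathcal A_n(F)$ the selected set need not be homogeneous, while (b) speaks of all blocks of a level. We discard such sets. For $\tau=(n,a)$ let $Y^\xi_\tau=\{\tau\}\times a(z^\xi_n)$ if $a(z^\xi_n)$ is $n$-homogeneous for $C^\xi_n(a)$, and $Y^\xi_\tau=\emptyset$ otherwise.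

\emph{Property (a).} Let $F=\{\xi_1<\dots<\xi_j\}$ and $m\in\omega$. By \eqref{eq:inv}, for $Q$-most $n$ we have $n\ge\max(m,j)$ and $\mathcal A_n(F)\ne\emptyset$. For such $n$ pick $a\in\mathcal A_n(F)$ and let $\tau=(n,a)$. Each $a(z^{\xi_p}_n)$ is $n$-homogeneous for $C^{\xi_p}_n(a)$, so it is not discarded, and these sets are nested. Hence $Y^F_\tau=\{\tau\}\times y_n(F,a)$, also when $F=\emptyset$, and $|Y^F_\tau|=N_n(n-j)\ge N_n(0)=n\ge m$.

\emph{Property (b).} Let $k\ge2$ and $P:[W]^k\to2$. Define $g\in\prod_{n>i}G_n$ by
\[
g_n(a)(u)=\begin{cases}P(\{(n,a)\}\times u)&\text{if }u\in[X_n]^k,\\0&\text{for all other }u\subseteq X_n.\end{cases}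
\]
By \eqref{eq:capture} there is $\xi<\kappa$ with $L=\{n>i:n\ge k,\ g_n\in C^\xi_n\}\in Q$. Let $\tau=(n,a)$ with $n\in L$. If $Y^\xi_\tau\ne\emptyset$, then $a(z^\xi_n)$ is $n$-homogeneous for $C^\xi_n(a)$, which contains $g_n(a)$. As $k\le n$, the function $g_n(a)$ is constant on $[a(z^\xi_n)]^k$, that is, $P$ is constant on $[Y^\xi_\tau]^k$.

This proves Proposition~\ref{prop:main}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{Kunen}
K.~Kunen, \emph{Some points in $\beta\mathbb N$}, Math. Proc. Cambridge Philos. Soc. \textbf{80} (1976).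

\bibitem{RS}
Dilip Raghavan and Juris Stepr\=ans, \emph{Adding ultrafilters to Shelah's model for no nowhere dense ultrafilters}, arXiv:2408.04446 (2024).

\end{thebibliography}
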